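# A comparison principle of Hopf type in several variables: where it fails, and where it holds

## Functions of $t$ alone: an energy argument

Two positive functions $u\ge v$ on $(0,1)$ start from the value $0$ at $t=0$. The larger one is strictly increasing, so $v$ reaches each of its values later than $u$ does. Suppose that whenever $u$ takes a certain value at time $t$ and $v$ takes the same value at a later time $s\ge t$, the acceleration of $v$ at $s$ is at least the acceleration of $u$ at $t$. If $u$ also starts with zero velocity, can $v$ really lag behind $u$? In one variable it cannot. Here is a case with a short proof.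

**Proposition 1.** Let $u\ge v$ be $C^\infty$ on $[0,1]$ with $u>0$, $v>0$, $u'>0$ and $v'>0$ on $(0,1)$, and let $u(0)=u'(0)=0$. Assume that whenever $u(t)=v(s)$ with $0<t\le s<1$, one has $u''(t)\le v''(s)$. Then $u\equiv v$.

**Proof.** Since $0=u(0)<v(s)\le u(s)$ and $u$ is strictly increasing, there is for each $s\in(0,1)$ a unique $T(s)\in(0,s]$ with
$$u(T(s))=v(s).$$
Since $u'(T)>0$, the implicit function theorem shows that $T$ is smooth. Differentiating gives $v'(s)=u'(T)\,T'(s)$. Put
$$e(s)=\tfrac12v'(s)^2-\tfrac12u'(T(s))^2 .$$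
Then
$$e'(s)=v'v''-u'(T)u''(T)T'=v'(s)\,\big[v''(s)-u''(T(s))\big]\ge0 .$$
As $s\to0$ we have $T(s)\to0$, so $u'(T(s))\to u'(0)=0$. Also $0<v\le u$ gives $v(0)=0$ and $0\le v'(0)\le u'(0)=0$, so $v'(s)\to0$. Hence $e(0^+)=0$, and therefore $e\ge0$. This says $v'(s)\ge u'(T(s))$, that is, $T'(s)\ge1$. Since $T(0^+)=0$, we get $T(s)\ge s$. Together with $T\le s$ this gives $T(s)=s$, so $u=v$. $\blacksquare$

Two hand computations show what the hypotheses do.

*The velocity condition is needed.* Take $u=t$, $v=t/2$. All hypotheses hold except $u'(0)=0$: the accelerations are both $0$. Here $T(s)=s/2$, and $u\not\equiv v$. In the proof, $e\equiv\frac18-\frac12<0$, so the failure is at the initial value of $e$.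

*Slowing down a power does not work.* Take $u=t^m$ with an integer $m\ge2$, and $v=\lambda^m t^m$ with $0<\lambda<1$. Then $T(s)=\lambda s$, and
$$u''(T)=m(m-1)\lambda^{m-2}s^{m-2}>m(m-1)\lambda^ms^{m-2}=v''(s),$$
so the acceleration condition fails at every $s$.

The general one-dimensional result, which we recall from YanYan Li and Louis Nirenberg, "Partial results on extending the Hopf Lemma", arXiv:0910.0322 (2009), is as follows. Let $u\ge v$ be positive $C^3$, $C^2$ functions respectively on $(0,b)$ that are also in $C^1([0,b])$, with $u(0)=\dot u(0)=0$, and with either $\dot u>0$ on $(0,b)$ or $\dot v>0$ on $(0,b)$. If $\ddot u(t)\le v''(s)$ whenever $u(t)=v(s)$ with $0<t\le s<b$, then $u\equiv v$ on $[0,b]$. We will not use this theorem; Proposition 1 is the model to keep in mind.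

What changes when the functions also depend on a parameter $y\in\mathbb R^n$, and acceleration is replaced by the full Laplacian in $(t,y)$?

## Adding the variables $y$: the conjecture, and where the energy argument stops

Let $n\ge1$ and
$$\Omega=\{(t,y)\ |\ 0<t<1,\ |y|<1\},\qquad y\in\mathbb R^n .$$
Throughout, $\nabla$ and $\Delta=\partial_t^2+\sum_{i=1}^n\partial_{y_i}^2$ are taken in all $n+1$ variables, $\nabla_y,\Delta_y$ in $y$ only, and $r=(t^2+|y|^2)^{1/2}$, or $r=(s^2+|y|^2)^{1/2}$ when the first variable is called $s$.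

Let $u\ge v$ be $C^\infty$ in $\Omega$ and in its closure, with
$$u>0,\quad v>0,\quad u_t>0\quad\text{in }\Omega,\tag{1}$$
$$u(0,y)=0\quad\text{for }|y|<1,\tag{2}$$
and assume the main condition: whenever $u(t,y)=v(s,y)$ with $0<t\le s<1$, $|y|<1$, there
$$\Delta u(t,y)\le\Delta v(s,y).\tag{3}$$
Both points have the same $y$; only the times differ. The conjecture, from the paper of Li and Nirenberg cited above, asks for the zero-velocity condition at a single point:

**Conjecture.** If, in addition,
$$u_t(0,0)=0,\tag{4}$$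
then $u\equiv v$.

Let us try the energy argument. The time $T(s,y)\in(0,s]$ with $u(T,y)=v(s,y)$ still exists. For fixed $y$ put $e=\frac12v_s(s,y)^2-\frac12u_t(T,y)^2$. As before, $e_s=v_s\,[v_{ss}(s,y)-u_{tt}(T,y)]$, and (3) now yields
$$v_{ss}(s,y)-u_{tt}(T,y)\ \ge\ \Delta_yu(T,y)-\Delta_yv(s,y).$$
The right side has no sign. This is the exact point where the argument stops: even on the axis $y=0$, where $e$ does start from $0$, the terms $\Delta_y$ can pay for a deficit in acceleration. For $y\ne0$ the start is bad too: $e(0^+,y)=\frac12\big(v_t(0,y)^2-u_t(0,y)^2\big)\le0$, and it can be negative, since $u_t(0,y)$ is allowed to be positive.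

Both openings can be exploited, and the conjecture is false for every $n\ge1$.

**Theorem A.** Let $b=\frac1{48}$, $X=|y|^2$, $P=bt^2$, and
$$\rho=X^3-X^2P+XP^2+bP^3,\qquad u(t,y)=\int_0^t\rho(\tau,y)\,d\tau,\qquad z=t\,(\rho+2bP^3),\qquad v=u-\varepsilon z .$$
For every sufficiently small $\varepsilon>0$ the polynomials $u,v$ satisfy $u\ge v$, (1), (2), (3) and (4), but $u>v$ everywhere in $\Omega$. Moreover (3) holds with strict inequality, $v_t>0$ in $\Omega$, and $u_t(0,y)=|y|^6$ vanishes only at $y=0$.

Explicitly, $u=t|y|^6-\frac b3t^3|y|^4+\frac{b^2}5t^5|y|^2+\frac{b^4}7t^7$. Since $v_t>0$ here, the monotonicity of $v$ assumed in Proposition 1 does not save the conjecture.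

In this example $u$ vanishes to seventh order along the axis. If $u$ is nondegenerate at the origin, the conclusion holds.

**Theorem B.** Let $u\ge v$ be as above, satisfying (1), (2), (3), (4). If in addition $u_{tt}(0,0)\ne0$, then $u\equiv v$.

In the example of Theorem A, $u(t,0)=\frac{b^4}7t^7$, so the first nonzero pure $t$-derivative of $u$ at the origin is the seventh. Hence the hypothesis $u_{tt}(0,0)\ne0$ cannot simply be dropped. What happens if the first nonvanishing derivative $\partial_t^ju(0,0)$ has $3\le j\le6$ is not settled here.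

## The linearized inequality and the flux through $t=0$

This section explains where the polynomials come from. It is heuristic where it says so; the proof of Theorem A begins in the next section.

Write $\rho=u_t$ and $v=u-\varepsilon z$ with $\varepsilon$ small. Call $w=s-T$ the *delay*. (For $u=t$, $v=t/2$ the delay is $s/2$.) To first order $\rho w\approx u(s,y)-u(T,y)=\varepsilon z$, so $w\approx\varepsilon z/\rho$. Then $\Delta u(T,y)\approx\Delta u-w\Delta\rho$, while $\Delta v=\Delta u-\varepsilon\Delta z$. So, to first order in $\varepsilon$, condition (3) reads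
$$\rho\Delta z-z\Delta\rho\le0 .\tag{5}$$
With $g=z/\rho$ (the delay divided by $\varepsilon$), we have $\rho^2\nabla g=\rho\nabla z-z\nabla\rho$, hence
$$\rho\Delta z-z\Delta\rho=\operatorname{div}(\rho^2\nabla g).\tag{6}$$
Since the delay is at most $s$, we want $0\le g\le Ct$.

**One variable, linearized.** Suppose $\rho,z$ are smooth on $[0,1)$, $\rho>0$ on $(0,1)$, $\rho(0)=0$ and $0\le z\le Ct\rho$. Then (5) says that the flux $\rho^2g'=\rho z'-z\rho'$ is nonincreasing. At $t=0$ it equals $0$, because $\rho(0)=z(0)=0$. So $g'\le0$. As $g\ge0$ and $g\le Ct\to0$, we get $g\equiv0$: no linearized counterexample exists. The whole obstruction is that no flux enters at $t=0$, because $\rho(0)=0$.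

**Several variables.** Now $\rho(0,\cdot)$ only has to vanish at $y=0$. If $g$ behaves like $t$, the flux $\rho^2\partial_tg$ through the face $t=0$ is about $\rho(0,y)^2$, which may be positive at every $y\ne0$. So flux can enter.

**First trial: $g=t$, that is, $z=t\rho$.** Then
$$\rho\Delta z-z\Delta\rho=\partial_t(\rho^2)=2\rho\rho_t ,$$
and (5) asks for $\rho_t\le0$. This is fine away from the axis $y=0$. On the axis it is impossible: $\rho(0,0)=0$ and $\rho(t,0)>0$ for $t>0$, so $\rho_t(t,0)>0$ for some arbitrarily small $t$. The trial fails near the axis, and only the behavior there has to be repaired.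

**The repair.** Add to $z$ a term that matters near the axis and use the term $-z\Delta\rho$ there. We want $\rho$ to decrease in $t$ while $t$ is small compared with $|y|$, to be very small but positive on the axis, and to be strongly convex in $y$ near the axis, so that $\Delta\rho$ is large compared with $\rho$ and $t\rho_t$. The polynomial
$$\rho=X(X^2-XP+P^2)+bP^3$$
does this. Its $t$-derivative has the sign of $-X^2+2XP+3bP^2$, which is negative when $P$ is small compared with $X$. On the axis $\rho=bP^3$ and $\Delta\rho=(2n+30b^2)P^2$, where the part $2nP^2$ comes from $\Delta_y(XP^2)$ and has no small factor $b$. The correction $2btP^3$ to $z$ contributes $-2btP^3\Delta\rho$ to $\rho\Delta z-z\Delta\rho$, and on the axis this contains $-4nbtP^5$. The bad term there, $2\rho\rho_t=12b^3tP^5$, is smaller by a factor of order $b^2$. It remains to see that this works at all points at once, and that the second-order errors in $\varepsilon$ are harmless.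

## Proof of Theorem A: size estimates by homogeneity

**Step 1.** *This step records the sizes of all functions involved.* Let $H=\{t\ge0\}\setminus\{0\}\subset\mathbb R^{n+1}$. Recall that a function $f$ that is continuous on $H$ and positively homogeneous of degree $d$ satisfies $|f|\le Cr^d$ on $H$ with $C=\max|f|$ over the closed half sphere $H\cap\{r=1\}$, which is compact; if $f>0$ on $H$, then also $f\ge cr^d$ with $c>0$.

We have $\rho=X(X^2-XP+P^2)+bP^3$ with $X^2-XP+P^2\ge\frac12(X^2+P^2)$, because $XP\le\frac12(X^2+P^2)$. If $X>0$ the first term is positive; if $X=0$ then on $H$ we have $t>0$, so $bP^3>0$. Hence $\rho>0$ on $H$. As polynomials in $(t,y)$, the functions $\rho,z,u$ are homogeneous of degrees $6,7,7$, and $z/t=\rho+2bP^3$ is homogeneous of degree $6$. So there are $c_0>0$ and $C$ with, on $H$,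
$$c_0r^6\le\rho\le Cr^6,\quad 0\le z\le Ctr^6,\quad|z_t|\le Cr^6,\quad|\rho_t|\le Cr^5,\quad|\Delta\rho|\le Cr^4,\quad|\partial_t\Delta\rho|\le Cr^3,\tag{7}$$
and $z>0$ for $t>0$. From here to the end of the proof of Theorem A, $C$ denotes constants, possibly different at each place, that depend only on $n$ and never on $\varepsilon$.

## Proof of Theorem A: the linearized inequality with a margin

**Step 2.** *This step proves (5) in a strict, quantitative form, so that later errors can be absorbed:* there is $c_1>0$ with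
$$\rho\Delta z-z\Delta\rho\le-b\,c_1\,t\,r^{10}\quad\text{on }H.\tag{8}$$

*Derivatives.* We use $\Delta_yX^i=2i(2i+n-2)X^{i-1}$ and $\partial_t^2P^j=2j(2j-1)\,bP^{j-1}$. Term by term,
$$\begin{aligned}
\Delta(X^3)&=6(n+4)X^2, & \Delta(-X^2P)&=-4(n+2)XP-2bX^2,\\
\Delta(XP^2)&=2nP^2+12bXP, & \Delta(bP^3)&=30b^2P^2,
\end{aligned}$$
so
$$\Delta\rho=\big(6(n+4)-2b\big)X^2-\big(4(n+2)-12b\big)XP+\big(2n+30b^2\big)P^2 .$$
Since $P_t=2bt$, we have $\rho_t=bt(-2X^2+4XP+6bP^2)$. Further, $\Delta(t\rho)=t\Delta\rho+2\rho_t$, and $\Delta(tP^3)=\partial_t^2(b^3t^7)=42b^3t^5=42\,b\,tP^2$.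

*Combining.* With $z=t\rho+2btP^3$ we have $\Delta z=t\Delta\rho+2\rho_t+84b^2tP^2$. The terms $t\rho\Delta\rho$ cancel, and
$$\rho\Delta z-z\Delta\rho=2\rho\rho_t+84b^2tP^2\rho-2btP^3\Delta\rho=bt\,q,$$
where
$$q=\rho\,(-4X^2+8XP+12bP^2+84bP^2)-2P^3\Delta\rho=\rho\,(-4X^2+8XP+2P^2)-2P^3\Delta\rho ,$$
because $96b=2$.

*Coefficients of $q$.* Expanding with $\rho=X^3-X^2P+XP^2+bP^3$:

* $X^5$: $-4$.
* $X^4P$: $8+4=12$.
* $X^3P^2$: $2-8-4=-10$.
* $X^2P^3$: $(-2+8-4b)-2\big(6(n+4)-2b\big)=6-4b-12n-48+4b=-(12n+42)$.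
* $XP^4$: $(2+8b)+2\big(4(n+2)-12b\big)=8n+18-16b$.
* $P^5$: $2b-2(2n+30b^2)=2b-4n-60b^2$.

Since $4X^2-12XP+10P^2=(2X-3P)^2+P^2$,
$$q=-X^3\big[(2X-3P)^2+P^2\big]-P^3\big[(12n+42)X^2-(8n+18-16b)XP+(4n-2b+60b^2)P^2\big].$$

*Sign of $q$.* Let $X,P\ge0$. Dropping the nonnegative terms $16bXP$ and $60b^2P^2$, and using $2b=\frac1{24}<\frac1{10}$, the second bracket is at least
$$(12n+42)X^2-(8n+18)XP+\big(4n-\tfrac1{10}\big)P^2 .$$
The discriminant of this quadratic form is
$$(8n+18)^2-4(12n+42)\big(4n-\tfrac1{10}\big)=(64n^2+288n+324)-(192n^2+667.2\,n-16.8)=-128n^2-379.2\,n+340.8 .$$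
It decreases in $n$ and equals $-166.4$ at $n=1$, so it is negative for all $n\ge1$. As $12n+42>0$, the form is positive definite. Hence, if $P>0$, the second part of $q$ is negative and the first is $\le0$; if $P=0$ and $X>0$, then $q=-4X^5<0$. So $q<0$ whenever $X,P\ge0$ are not both $0$, in particular on all of $H$. As a function of $(t,y)$, $q$ is homogeneous of degree $10$, so $q\le-c_1r^{10}$ on $H$ with some $c_1>0$. Multiplying by $bt\ge0$ gives (8).

## Proof of Theorem A: from the linearized inequality to (3)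

**Step 3.** *This step checks everything except (3).* Clearly $u(0,y)=0$. For $t>0$ we have $u_t=\rho>0$, hence $u>0$. Also $u_t(0,y)=\rho(0,y)=|y|^6$, which vanishes only at $y=0$; in particular (4) holds. For $t>0$, $u-v=\varepsilon z>0$. By (7), $v_t=\rho-\varepsilon z_t\ge(c_0-C\varepsilon)r^6>0$ on $H$ for small $\varepsilon$, and since $v(0,y)=0$ this gives $v>0$ for $t>0$.

**Step 4.** *This step shows that the delay is at most a small multiple of $s$.* Let $s>0$, $0<t\le s$, $y\in\mathbb R^n$ with $u(t,y)=v(s,y)$, and put $r=(s^2+|y|^2)^{1/2}$. For $s/2\le\tau\le s$ the point $(\tau,y)$ has norm between $r/2$ and $r$. So, by (7), for small $\varepsilon$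
$$u(s,y)-u(\tfrac s2,y)=\int_{s/2}^s\rho(\tau,y)\,d\tau\ge\tfrac s2\,c_0\big(\tfrac r2\big)^6>\varepsilon Csr^6\ge\varepsilon z(s,y)=u(s,y)-v(s,y).$$
Hence $u(t,y)=v(s,y)>u(s/2,y)$, and $t>s/2$ because $u$ increases in its first variable. Put $w=s-t\in[0,s/2)$. On $[t,s]$ the lower bound for $\rho$ applies again:
$$c_0\big(\tfrac r2\big)^6w\le\int_t^s\rho(\tau,y)\,d\tau=u(s,y)-u(t,y)=\varepsilon z(s,y)\le\varepsilon Csr^6 .$$
Therefore
$$0\le w\le C\varepsilon s .\tag{9}$$

**Step 5.** *This step compares the two Laplacians by Taylor expansion and absorbs the quadratic errors in the margin of (8).* Functions are evaluated at $(s,y)$ unless indicated. Taylor's formula in the first variable, with intermediate points $(\xi,y)$, $t\le\xi\le s$, of norm at most $r$, gives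
$$\varepsilon z=u(s,y)-u(t,y)=\rho w-\tfrac12w^2\rho_t(\xi,y),\qquad\text{so}\qquad|\rho w-\varepsilon z|\le Cr^5w^2 .$$
Since $\partial_t\Delta u=\Delta u_t=\Delta\rho$, it also gives
$$\Delta u(t,y)=\Delta u-w\Delta\rho+E,\qquad|E|\le\tfrac12w^2\max_{t\le\xi\le s}|\partial_t\Delta\rho(\xi,y)|\le Cr^3w^2 .$$
With $\Delta v=\Delta u-\varepsilon\Delta z$,
$$\rho\,[\Delta u(t,y)-\Delta v(s,y)]=\varepsilon\rho\Delta z-\rho w\Delta\rho+\rho E=\varepsilon(\rho\Delta z-z\Delta\rho)-(\rho w-\varepsilon z)\Delta\rho+\rho E .$$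
The first term is at most $-\varepsilon bc_1sr^{10}$ by (8). The other two are at most $Cr^5w^2\cdot Cr^4$ and $Cr^6\cdot Cr^3w^2$ in absolute value by (7). With (9) and $s\le r$,
$$\rho\,[\Delta u(t,y)-\Delta v(s,y)]\le-\varepsilon bc_1sr^{10}+Cr^9w^2\le-\varepsilon bc_1sr^{10}+C\varepsilon^2s^2r^9\le\varepsilon sr^{10}(-bc_1+C\varepsilon)<0$$
for small $\varepsilon$. Notice why this works down to the face $t=0$: the margin in (8) degenerates only linearly in $s$, and the error carries $s^2$, thanks to (9). As $\rho>0$, we get $\Delta u(t,y)<\Delta v(s,y)$. The finitely many smallness conditions on $\varepsilon$ involve only constants depending on $n$. The strict inequality holds for all $0<t\le s$ and all $y\in\mathbb R^n$ with $u(t,y)=v(s,y)$, in particular in $\Omega$. $\blacksquare$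

**A check on the axis.** At $y=0$ we have $u=\frac{b^4}7t^7$ and $z=3b^4t^7$, so $v(s,0)=(1-21\varepsilon)u(s,0)$ and $T(s,0)=\lambda s$ with $\lambda=(1-21\varepsilon)^{1/7}<1$. The second $t$-derivatives compare the wrong way, as for the power $t^m$ above:
$$u_{tt}(T,0)-v_{ss}(s,0)=6b^4s^5(\lambda^5-\lambda^7)=36\,b^4\varepsilon s^5+O(\varepsilon^2)s^5 .$$
The $y$-Laplacians pay for it: $\Delta_yu(T,0)=\frac{2nb^2}5\lambda^5s^5$ and $\Delta_yv(s,0)=2nb^2s^5\big(\frac15-\varepsilon\big)$, and since $\lambda^5=1-15\varepsilon+O(\varepsilon^2)$,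
$$\Delta_yu(T,0)-\Delta_yv(s,0)=-4n\,b^2\varepsilon s^5+O(\varepsilon^2)s^5 .$$
The sum has leading coefficient $(36b^4-4nb^2)\varepsilon<0$. This agrees with $bt\,q/\rho$ at $X=0$, which is $b^2t^5(2b-4n-60b^2)$, because $2b=96b^2$.

## Theorem B: second-order agreement at the origin

Now assume $u_{tt}(0,0)\ne0$. Write $\rho=u_t$ and $c=u_{tt}(0,0)$. Since $u_t(t,0)>0=u_t(0,0)$ for $t>0$, we have $c\ge0$, hence $c>0$. Constants $C$ may now depend on $u,v,n$.

**Step 1.** *This step shows that $u$ and $v$ agree to second order at the origin.* From $0<v\le u$ and (2) we get $v(0,y)=0$, and dividing by $t$ and letting $t\to0$, $0\le v_t(0,y)\le u_t(0,y)$. So $v_t(0,0)=0$, and the functions $u_t(0,\cdot)$ and $v_t(0,\cdot)$ are nonnegative and vanish at $y=0$, where they have a minimum. Hence $\nabla_yu_t(0,0)=\nabla_yv_t(0,0)=0$. All pure $y$-derivatives of $u$ and $v$ vanish on $t=0$. Thus among the derivatives of order at most two at the origin only $\partial_t^2$ can be nonzero, and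
$$u=\tfrac c2t^2+O(r^3),\qquad v=\tfrac{\tilde c}2t^2+O(r^3),\qquad\tilde c=v_{tt}(0,0)\le c,$$
the last inequality because $v\le u$ on the axis.

For each $(s,y)\in\Omega$, $0=u(0,y)<v(s,y)\le u(s,y)$ and $u_t>0$ give a unique $T=T(s,y)\in(0,s]$ with $u(T,y)=v(s,y)$, and $T\in C^\infty(\Omega)$ by the implicit function theorem. Apply (3) at $y=0$: $\Delta u(T(s,0),0)\le\Delta v(s,0)$. Let $s\to0$, so $T\to0$. We obtain $c=\Delta u(0,0)\le\Delta v(0,0)=\tilde c$. Thus $\tilde c=c$ and
$$0\le u-v\le Cr^3\quad\text{near }0 .\tag{10}$$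

## Theorem B: a differential inequality for the delay

**Step 2.** *This step turns (3) into a differential inequality for the delay $w=s-T\in[0,s)$.* Differentiate $v(s,y)=u(T(s,y),y)$ twice, with $\rho$ and its derivatives evaluated at $(T,y)$:
$$v_{ss}=\rho T_{ss}+\rho_tT_s^2,\qquad v_{y_iy_i}=\rho T_{y_iy_i}+\rho_tT_{y_i}^2+2\rho_{y_i}T_{y_i}+u_{y_iy_i}(T,y).$$
(In the second formula, $v_{y_i}=\rho T_{y_i}+u_{y_i}(T,y)$, and $\rho_{y_i}T_{y_i}$ appears once from each term.) Summing and subtracting $\Delta u(T,y)=\rho_t+\Delta_yu(T,y)$,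
$$\Delta v(s,y)-\Delta u(T,y)=\rho\Delta T+\rho_t(|\nabla T|^2-1)+2\nabla_y\rho\cdot\nabla_yT .$$
By (3) this is $\ge0$. Insert $T=s-w$: $\Delta T=-\Delta w$, $|\nabla T|^2-1=-2w_s+|\nabla w|^2$, $\nabla_yT=-\nabla_yw$. Hence
$$\rho\Delta w+2\nabla\rho\cdot\nabla w-\rho_t|\nabla w|^2\le0\quad\text{in }\Omega,\tag{11}$$
with $\rho,\nabla\rho,\rho_t$ at $(T,y)$.

Recall the strong maximum principle: if $w\ge0$ is $C^2$ in a connected open set, $B$ is a continuous vector field there, $\Delta w+B\cdot\nabla w\le0$, and $w$ vanishes at one point, then $w\equiv0$. Inequality (11) has this form with $B=(2\nabla\rho-\rho_t\nabla w)/\rho$, which is continuous in $\Omega$ since $\rho>0$ there. So either $w\equiv0$, and then $u\equiv v$, or $w>0$ in $\Omega$. *Assume from now on, for contradiction, that $w>0$ in $\Omega$.*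

## Theorem B: a cone in which the coefficients are explicit

**Step 3.** *This step bounds $w$ from above by $Cr^2$ in a cone and simplifies (11) there.* Let
$$\kappa=\frac{n+1}3,\qquad K=\{t>0,\ |y|^2<\kappa t^2\}.$$
On $\overline K$ we have $s\le r\le\sqrt{1+\kappa}\,s$, so $s$ and $r$ are comparable. By Step 1, $\rho(\tau,y)=c\tau+O(\tau^2+|y|^2)$ and $\nabla\rho=(c,0)+O(r)$ near the origin. Let $(s,y)\in\overline K$, $0<r\le r_1$, with $r_1<1$ small. For $\tau\in[s/2,s]$ we have $\tau^2+|y|^2\le r^2\le(1+\kappa)s^2\le2(1+\kappa)s\tau$, so $\rho(\tau,y)\ge\frac c2\tau$ if $r_1$ is small. Then, by (10),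
$$u(s,y)-u(\tfrac s2,y)\ge\int_{s/2}^s\tfrac c2\tau\,d\tau=\tfrac{3c}{16}s^2>Cr^3\ge u(s,y)-v(s,y),$$
the strict inequality because $r^3\le r_1(1+\kappa)s^2$ and $r_1$ is small. So $u(T,y)=v(s,y)>u(s/2,y)$, and $T>s/2$. Now
$$\tfrac c4s\,w\le\int_T^s\tfrac c2\tau\,d\tau\le u(s,y)-u(T,y)=(u-v)(s,y)\le Cr^3,$$
that is,
$$w\le Cr^2\quad\text{in }\overline K\cap\{0<r\le r_1\}.\tag{12}$$
Since $T=s-w=s+O(r^2)$, it follows that $\rho(T,y)=cs+O(r^2)$, $\rho_t(T,y)=c+O(r)$, $\nabla_y\rho(T,y)=O(r)$. For small $r_1$ we have $\rho(T,y)\ge\frac c2s$, so $\rho(T,y)$ is bounded below by a positive multiple of $r$, and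
$$\frac{2\rho_t}\rho-\frac2s=\frac{2(s\rho_t-\rho)}{s\rho}=\frac{O(r^2)}{s\rho}=O(1),\qquad\frac{2\nabla_y\rho}\rho=O(1),\qquad\frac{\rho_t}\rho=O\big(\tfrac1r\big).$$
Dividing (11) by $\rho$ we obtain, in $\overline K\cap\{0<r\le r_1\}$,
$$Lw+\beta\cdot\nabla w-\gamma|\nabla w|^2\le0,\qquad L:=\Delta+\tfrac2s\partial_s,\quad|\beta|\le C,\quad|\gamma|\le\tfrac Cr .\tag{13}$$

## Theorem B: a barrier of degree less than two

By (12), a contradiction would follow from a lower bound for $w$ near the vertex of $K$ that is larger than every multiple of $r^2$. To get it, compare $w$ with a strict subsolution that vanishes on the lateral boundary of the cone. A natural first candidate is the quadratic $\kappa s^2-|y|^2$. For a general opening $\kappa$,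
$$L(\kappa s^2-|y|^2)=2\kappa-2n+4\kappa=6\kappa-2n ,$$
which is positive exactly when $\kappa>n/3$. But a comparison with a multiple of this quadratic would give only $w(s,0)\ge\varepsilon\kappa s^2$, which is compatible with (12). The remedy is to use the slack: with $\kappa=\frac{n+1}3$ the quadratic is a *strict* subsolution, $6\kappa-2n=2$, and we can afford to lower its degree by a small $\sigma>0$.

**Step 4.** *This step constructs the barrier.* Let
$$Q=\kappa s^2-|y|^2,\qquad h=r^{-\sigma}Q,\qquad\sigma=\frac1{(n+5)\kappa}=\frac3{(n+5)(n+1)}\le\frac14 .$$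
Then $LQ=2$. In $\mathbb R^{n+1}$, $\Delta r^a=a(a+n-1)r^{a-2}$ and $\frac2s\partial_sr^a=2ar^{a-2}$, so $L(r^a)=a(a+n+1)r^{a-2}$ and $L(r^{-\sigma})=-\sigma(n+1-\sigma)r^{-\sigma-2}$. By Euler's identity $(s,y)\cdot\nabla Q=2Q$, hence $2\nabla r^{-\sigma}\cdot\nabla Q=-4\sigma r^{-\sigma-2}Q$. The product rule $L(fg)=fLg+gLf+2\nabla f\cdot\nabla g$ gives
$$Lh=r^{-\sigma}\Big[2-\sigma(n+5-\sigma)\frac Q{r^2}\Big].$$
In $\overline K$ we have $0\le Q\le\kappa s^2\le\kappa r^2$, so
$$Lh\ge r^{-\sigma}\big[2-\sigma(n+5)\kappa\big]=r^{-\sigma},\qquad|\nabla h|\le Cr^{1-\sigma},$$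
the gradient bound because $h$ is homogeneous of degree $2-\sigma$ and smooth away from the origin. For $\varepsilon\in(0,1]$ the lower-order terms satisfy $|\beta||\nabla h|\le Cr^{1-\sigma}$ and $\varepsilon|\gamma||\nabla h|^2\le Cr^{-1}r^{2-2\sigma}=r^{-\sigma}\cdot Cr^{1-\sigma}$. Hence for every $\varepsilon\in(0,1]$, in $K\cap\{0<r<r_1\}$, with $r_1$ decreased once and for all, independently of $\varepsilon$,
$$Lh-|\beta||\nabla h|-\varepsilon|\gamma||\nabla h|^2\ge r^{-\sigma}\big[1-Cr-Cr^{1-\sigma}\big]>0 .\tag{14}$$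

**Step 5.** *This step compares $w$ with the barrier and concludes.* The set $\overline K\cap\{r=r_1\}$ is compact and contained in $\Omega$, because there $s\ge r_1/\sqrt{1+\kappa}>0$ and $r_1<1$. As $w>0$ on it, there is $\varepsilon\in(0,1]$ with $w\ge\varepsilon h$ on it. The vertex lies outside $\Omega$, so we cut it off. For $\nu>0$ let $\varphi=\varepsilon(h-\nu)$, and choose $r_0<r_1$ with $\kappa r_0^{2-\sigma}<\nu$. We claim $w\ge\varphi$ on $\overline K\cap\{r_0\le r\le r_1\}$. On the boundary of this region: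

* on the lateral part, $h=0$, so $\varphi<0\le w$;
* on $r=r_0$, $h\le\kappa r_0^{2-\sigma}<\nu$, so $\varphi<0\le w$;
* on $r=r_1$, $\varphi\le\varepsilon h\le w$.

So if $w-\varphi$ had a negative minimum on this compact region, it would be attained at an interior point. There $\nabla w=\varepsilon\nabla h$ and $\Delta w\ge\varepsilon\Delta h$, hence $Lw\ge\varepsilon Lh$, and (13) gives
$$0\ge Lw+\beta\cdot\nabla w-\gamma|\nabla w|^2\ge\varepsilon\big[Lh+\beta\cdot\nabla h-\varepsilon\gamma|\nabla h|^2\big],$$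
while the bracket is positive by (14). This contradiction proves the claim.

Fix a point of $K\cap\{0<r<r_1\}$. For each $\nu>0$ we may choose $r_0$ so small that the point lies in the region of the claim, so $w\ge\varepsilon(h-\nu)$ there. Letting $\nu\to0$ gives $w\ge\varepsilon h$ in $K\cap\{0<r<r_1\}$. At $y=0$ this reads
$$w(s,0)\ge\varepsilon\kappa s^{2-\sigma}\quad\text{for small }s>0,$$
whereas (12) gives $w(s,0)\le Cs^2$. Dividing by $s^{2-\sigma}$ and letting $s\to0$ yields $\varepsilon\kappa\le0$, a contradiction. Hence $w\equiv0$, that is, $u\equiv v$. $\blacksquare$
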